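\title{Nonsingular Bernoulli actions are solid}

\begin{abstract}
We prove that every nonsingular Bernoulli action of a countably infinite group is solid: each subequivalence relation of its orbit equivalence relation is amenable outside countably many invariant sets on which it is ergodic. This answers a question posed by Vaes and Verjans. Nothing is assumed about the group (in particular no exactness), the base space or the marginal measures. The same decomposition holds for nonsingular generalized Bernoulli actions with amenable point stabilizers. The proof evaluates invariant functions on a small random perturbation of a point and reads off, from the coordinates to which they are sensitive, an asymptotically equivariant field of probability measures on the group.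
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $\Gamma$ be a countably infinite group, $X_0$ a standard Borel space and $(\mu_h)_{h\in\Gamma}$ a family of probability measures on $X_0$. The group $\Gamma$ acts on $(X,\mu)=\prod_{h\in\Gamma}(X_0,\mu_h)$ by the shift $(gx)_h=x_{g^{-1}h}$. When $g_*\mu\sim\mu$ for every $g\in\Gamma$, that is, when the shift preserves the null sets of $\mu$, we call $\Gamma\curvearrowright(X,\mu)$ a \emph{nonsingular Bernoulli action}. If all $\mu_h$ are equal to one measure $\mu_0$, the shift preserves $\mu$.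

For an action $\Gamma\curvearrowright X$ let $\mathcal R(\Gamma\curvearrowright X)=\{(x,gx):x\in X,\ g\in\Gamma\}$ be the orbit equivalence relation. A \emph{subequivalence relation} is a Borel equivalence relation $\mathcal S$ on $X$ contained in it. It is \emph{ergodic} on an $\mathcal S$-invariant set $U$ if every $\mathcal S$-invariant Borel subset of $U$ is null or conull in $U$. Amenability of equivalence relations is recalled in Section~\ref{sec:prelim}.

\begin{definition}\label{def:solid}
An essentially free nonsingular action of a countable group $\Gamma$ on a standard nonatomic probability space $(X,\mu)$ is \emph{solid} if for every subequivalence relation $\mathcal S$ of $\mathcal R(\Gamma\curvearrowright X)$ there is a partition of $X$ into $\mathcal S$-invariant Borel sets $(U_n)_{n\ge0}$ such that $\mathcal S|_{U_0}$ is amenable and $\mathcal S|_{U_n}$ is ergodic for every $n\ge1$.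
\end{definition}

Equivalently, the action is solid if and only if for every diffuse von Neumann subalgebra $A\subset L^\infty(X)$ the relative commutant $A'\cap\big(L^\infty(X)\rtimes\Gamma\big)$ is amenable. We quote this reformulation and do not use it in the proofs.

Solidity is a statement about invariant functions. The ergodic pieces of $\mathcal S$ are the atoms of its $\sigma$-algebra of invariant sets, and on the rest of $X$ this $\sigma$-algebra is diffuse. An action is solid when a subrelation can have a diffuse supply of invariant functions only where it is amenable. Two extreme cases show what is at stake. If $\Gamma$ is amenable, every subequivalence relation is amenable (Remark~\ref{rem:amenablegroup}), so every action as in Definition~\ref{def:solid} is solid. If $\Gamma$ is nonamenable and acts essentially freely on $(X,\mu)$ preserving $\mu$, then the action on $X\times[0,1]$ that is trivial on the second factor is not solid: the second coordinate is an invariant function with nonatomic law, so the orbit relation has no ergodic piece of positive measure,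 and it is not amenable by Lemma~\ref{lem:group}.

Chifan and Ioana proved that all probability measure preserving Bernoulli actions $\Gamma\curvearrowright(X_0,\mu_0)^\Gamma$ are solid. The following question was posed in \cite{VV}: \emph{are all nonsingular Bernoulli actions $\Gamma\curvearrowright\prod_{h\in\Gamma}(X_0,\mu_h)$, with $(X,\mu)$ nonatomic and the action essentially free, solid?}

There is a reason to expect a positive answer. The coordinates of $X$ are indexed by $\Gamma$ itself. A nonconstant function on $X$ depends on some coordinates more than on others and so points to a place in $\Gamma$; if the function is $\mathcal S$-invariant, this place moves equivariantly along $\mathcal S$; and an equivariant choice of a place in $\Gamma$, even an approximate one, is amenability of $\mathcal S$. By Kakutani's theorem (Section~\ref{sec:prelim}), nonsingularity means that each $g$ changes the marginals by a square summable amount, so this picture should survive. There is also a reason for caution: the change cannot in general be removed by passing to an equivalent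 product measure with constant marginals. For $\Gamma=\mathbb Z$, $X_0=\{0,1\}$ and $\mu_n(0)=\frac12+\varepsilon_n$ with $\varepsilon_n=\frac14(1+|n|)^{-1/2}$, squared Hellinger distances of marginals are comparable to $(\varepsilon_n-\varepsilon_m)^2$; the shift is nonsingular because $\sum_n(\varepsilon_{n+1}-\varepsilon_n)^2<\infty$, while $\varepsilon_n\to0$ and $\sum_n\varepsilon_n^2=\infty$ exclude equivalence with any $\mu_0^{\mathbb Z}$.

The answer to the question is yes.

\begin{theorem}\label{thm:A}
Let $\Gamma\curvearrowright(X,\mu)=\prod_{h\in\Gamma}(X_0,\mu_h)$ be a nonsingular Bernoulli action and $\mathcal S\subset\mathcal R(\Gamma\curvearrowright X)$ a subequivalence relation. Then $X$ is the disjoint union of an $\mathcal S$-invariant Borel set $X_d$ with $\mathcal S|_{X_d}$ amenable and of countably many $\mathcal S$-invariant Borel sets on each of which $\mathcal S$ is ergodic. Hence every nonsingular Bernoulli action with $(X,\mu)$ nonatomic and the action essentially free is solid.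
\end{theorem}

No exactness assumption on $\Gamma$ and no restriction on $X_0$ or $(\mu_h)$ is needed; nonatomicity and essential freeness serve only to make Definition~\ref{def:solid} applicable. By the reformulation quoted above, $A'\cap\big(L^\infty(X)\rtimes\Gamma\big)$ is amenable for every such action and every diffuse von Neumann subalgebra $A\subset L^\infty(X)$.

Most of the proof does not use that the index set is $\Gamma$, and it gives the following strengthening.

\begin{theorem}\label{thm:B}
Let $\Gamma\curvearrowright I$ be an action on a countable set and $(\mu_i)_{i\in I}$ probability measures on $X_0$ such that the shift $(gx)_i=x_{g^{-1}i}$ is nonsingular on $(X,\mu)=\prod_{i\in I}(X_0,\mu_i)$.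
\begin{enumerate}
\item[(i)] If all point stabilizers of $\Gamma\curvearrowright I$ are amenable, then every subequivalence relation $\mathcal S\subset\mathcal R(\Gamma\curvearrowright X)$ admits a decomposition as in Theorem~\ref{thm:A}.
\item[(ii)] Conversely, if $\mu_i=\mu_0$ for all $i$ with $\mu_0$ nonatomic, and the action $\Gamma\curvearrowright(X,\mu)$ is essentially free and solid, then all point stabilizers are amenable.
\end{enumerate}
\end{theorem}

Sections~\ref{sec:split}--\ref{sec:fields} treat a nonsingular shift over an arbitrary action $\Gamma\curvearrowright I$ on a nonempty countable set, with no condition on stabilizers; for Theorem~\ref{thm:A}, read $I=\Gamma$ with left translation. Sections~\ref{sec:A} and~\ref{sec:B} finish the proofs of the two theorems.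

\section{The idea in the simplest case}\label{sec:model}

Let $X=\{\pm1\}^\Gamma$ with the uniform product measure, and let $\mathcal S$ be the orbit relation of a subgroup $\Lambda\subset\Gamma$. We claim that either $\mathcal S$ is ergodic or $\Lambda$ is finite; in the second case $\mathcal S$ has finite classes and is amenable.

The functions $\chi_E(x)=\prod_{i\in E}x_i$, with $E\subset\Gamma$ finite, form an orthonormal basis of $L^2(X)$, and $\chi_E(g^{-1}x)=\chi_{gE}(x)$. If $\mathcal S$ is not ergodic, there is a real $\Lambda$-invariant function $u=\sum_E\hat u(E)\chi_E$ with $\|u\|_2=1$ and $\hat u(\emptyset)=\int u\,d\mu=0$. Invariance gives $\hat u(gE)=\hat u(E)$ for $g\in\Lambda$. Choose a finite set $E$ at random with probability $\hat u(E)^2$, and then a uniform point of $E$. The law of this point,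
\[
\zeta(k)=\sum_{E\ni k}\frac{\hat u(E)^2}{|E|},
\]
is a probability measure on $\Gamma$ with $\zeta(gk)=\zeta(k)$ for $g\in\Lambda$. If $\zeta(k)>0$, then $\zeta$ takes this value at all points of $\Lambda k$, so $\Lambda$ is finite. An invariant function has produced an invariant measure on the index set. Three things break down in general.

\smallskip
\emph{Invariance is only partial.} For a general $\mathcal S$, an invariant function satisfies $u(gx)=u(x)$ only on the set of $x$ with $(x,gx)\in\mathcal S$, and this says nothing about the coefficients $\hat u(E)$. The remedy is to look at $u$ near a given point $x$. We define the perturbation at once in general. For $\rho\in(0,1)$ let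
\begin{equation}\label{eq:Omega}
\Omega=(\{*\}\sqcup X_0)^I,\qquad \omega=\prod_{i\in I}\omega_i,\qquad \omega_i=\rho\,\delta_*+(1-\rho)\mu_i,
\end{equation}
with the shift action of $\Gamma$, and let
\begin{equation}\label{eq:Phi}
\Phi:X\times\Omega\to X,\qquad \Phi(x,y)_i=\begin{cases}x_i&\text{if }y_i=*,\\ y_i&\text{otherwise.}\end{cases}
\end{equation}
So $y$ is an instruction to keep each coordinate of $x$ with probability $\rho$ and to redraw it otherwise, and $\Phi(gx,gy)=g\,\Phi(x,y)$. Put $\psi(x)=u(\Phi(x,\cdot))\in L^2(\Omega,\omega)$. If $\rho$ is close to $1$, then for most $x$ with $(x,gx)\in\mathcal S$ most of the points $\Phi(x,y)$ have the same property, so $\psi(gx)$ is close to the translate of $\psi(x)$. Expanding $\psi(x)$ instead of $u$ gives a measure $\zeta(x)$ on $I$ that depends on $x$ almost equivariantly.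

The price is that for fixed $u$ and $\rho\to1$ the function $\psi(x)$ is nearly the constant $u(x)$, and a constant points nowhere. Take $u=\chi_A$ in the uniform $\pm1$ model. The function $y_i\mapsto\Phi(x,y)_i$ has mean $\rho x_i$ and norm $1$, so it equals $\rho x_i+f_i$ with $f_i$ centered and $\|f_i\|_2^2=1-\rho^2$. Then
\[
\psi(x)=\prod_{i\in A}(\rho x_i+f_i)=\sum_{E\subset A}\rho^{|A\setminus E|}\chi_{A\setminus E}(x)\prod_{i\in E}f_i
\]
is an orthogonal sum, and the term indexed by $E$ has squared norm $(1-\rho^2)^{|E|}\rho^{2|A\setminus E|}$. The random set $E$ contains each point of $A$ independently with probability $1-\rho^2$, and it is empty with probability $\rho^{2|A|}$. The construction is useful only when $(1-\rho^2)|A|$ is large. So $u$ has to be chosen after $\rho$, and has to oscillate so fast that noise of size $1-\rho$ destroys it. This is where a diffuse supply of invariant functions is used (Section~\ref{sec:noise}).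

\smallskip
\emph{Diffuse invariants may depend on finitely many coordinates.} If $\mu_{i}$ is nonatomic, the function $x\mapsto x_{i}$ has nonatomic law, yet every function of it survives the noise with probability at least $\rho$. On the part of $X$ where such a thing happens, the finite set of coordinates is itself the place we are looking for, and a direct argument applies (Section~\ref{sec:split}).

\smallskip
\emph{The measure is not invariant.} The unitary induced by $g$ on $L^2(\Omega,\omega)$ does not fix the constant function and does not carry the part indexed by $E$ to the part indexed by $gE$. We write the recipe $\psi\mapsto\zeta$ as an operator that depends in a Lipschitz way on a family of projections, one for each site, and Kakutani's theorem bounds the total displacement of these projections by a multiple of $(1-\rho)^{1/2}$ (Section~\ref{sec:V}).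

\section{Amenability, Kakutani's theorem and product spaces}\label{sec:prelim}

Statements hold modulo null sets. For a countable set $D$, $\operatorname{Prob}(D)\subset\ell^1(D)$ is the set of probability measures on $D$; if $\Gamma$ acts on $D$, then $(g\zeta)(k)=\zeta(g^{-1}k)$. Let $\Gamma\curvearrowright(X,\mu)$ be nonsingular and $\mathcal S$ a subequivalence relation of the orbit relation. The saturation $[A]_{\mathcal S}=\bigcup_g g\{x\in A:(x,gx)\in\mathcal S\}$ of a Borel set $A$ is Borel, and it is null if $A$ is null. Likewise countably many null sets can be discarded together with their $\Gamma$-translates, which leaves a $\Gamma$-invariant conull set.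

\subsection*{Amenable equivalence relations}
Let $\mathcal S$ be a Borel equivalence relation with countable classes on a standard probability space $(Z,\mu)$, nonsingular in the sense that saturations of null sets are null. A Borel subset of $\mathcal S$ is null if its projection to the first coordinate is null; $L^\infty(\mathcal S)$ refers to these null sets and is an $L^\infty(Z)$-module by $(fF)(x,z)=f(x)F(x,z)$. The full group $[\mathcal S]$ consists of the Borel automorphisms $\varphi$ of $Z$ with $(x,\varphi x)\in\mathcal S$ for a.e.\ $x$. The relation $\mathcal S$ is \emph{amenable} (Connes--Feldman--Weiss) if there is a positive unital $L^\infty(Z)$-linear map $P:L^\infty(\mathcal S)\to L^\infty(Z)$ with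
\[
P(F^\varphi)=P(F)\circ\varphi^{-1}\quad(\varphi\in[\mathcal S]),\qquad\text{where }F^\varphi(x,z)=F(\varphi^{-1}x,z).
\]
One thinks of $P(F)(x)$ as the average of $F(x,\cdot)$ for a mean on $[x]_{\mathcal S}$ that depends only on the class. If $\mathcal S$ is amenable on two disjoint invariant sets, it is amenable on their union: take the direct sum of the two maps.

\begin{lemma}\label{lem:criterion}
Suppose that there are measurable fields $x\mapsto\eta_n(x)\in\operatorname{Prob}([x]_{\mathcal S})$ with $\|\eta_n(x)-\eta_n(x')\|_1\to0$ for a.e.\ $(x,x')\in\mathcal S$. Then $\mathcal S$ is amenable.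
\end{lemma}

\begin{proof}
Put $P_n(F)(x)=\sum_z\eta_n(x)(z)F(x,z)$, and let $P(F)$ be the weak* limit of $P_n(F)$ along a fixed free ultrafilter; it exists because $\|P_n(F)\|_\infty\le\|F\|_\infty$. The maps $P_n$ are positive, unital and $L^\infty(Z)$-linear, and these properties pass to weak* limits. For $\varphi\in[\mathcal S]$,
\[
|P_n(F^\varphi)(x)-P_n(F)(\varphi^{-1}x)|\le\|F\|_\infty\,\|\eta_n(x)-\eta_n(\varphi^{-1}x)\|_1\to0
\]
a.e.\ and boundedly, hence weak*. Composition with the nonsingular map $\varphi^{-1}$ is weak* continuous, so $P(F^\varphi)=P(F)\circ\varphi^{-1}$.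
\end{proof}

Our construction produces measures on $\Gamma$ rather than on $\mathcal S$-classes. A measure on $\Gamma$ gives a measure on the orbit of $x$ through $k\mapsto k^{-1}x$, and a retraction of the orbit onto the class does the rest.

\begin{lemma}\label{lem:transfer}
Let $\Gamma\curvearrowright(X,\mu)$ be nonsingular, $\mathcal S\subset\mathcal R(\Gamma\curvearrowright X)$ a subequivalence relation and $U$ an $\mathcal S$-invariant Borel set. Suppose that there are measurable maps $\zeta_n:U\to\operatorname{Prob}(\Gamma)$ with $\|\zeta_n(gx)-g\zeta_n(x)\|_1\to0$ for every $g\in\Gamma$ and a.e.\ $x\in U$ with $(x,gx)\in\mathcal S$. Then $\mathcal S|_U$ is amenable.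
\end{lemma}

\begin{proof}
Enumerate $\Gamma=\{g_1,g_2,\dots\}$. For $z\in\Gamma x$ let $r(x,z)=g_jz$ with $j$ minimal such that $g_jz\in[x]_{\mathcal S}$; such $j$ exists since $x\in\Gamma z$. The map $r$ is Borel, $r(x,z)\in[x]_{\mathcal S}$, and $r(x,z)$ depends on $x$ only through $[x]_{\mathcal S}$. For $\zeta\in\operatorname{Prob}(\Gamma)$ let $r_x(\zeta)\in\operatorname{Prob}([x]_{\mathcal S})$ be the image of $\zeta$ under $k\mapsto r(x,k^{-1}x)$. If $(x,gx)\in\mathcal S$, then $r(gx,(gk)^{-1}gx)=r(gx,k^{-1}x)=r(x,k^{-1}x)$, that is, $r_{gx}(g\zeta)=r_x(\zeta)$. With $\eta_n(x)=r_x(\zeta_n(x))$ we get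
\[
\|\eta_n(gx)-\eta_n(x)\|_1=\|r_{gx}(\zeta_n(gx))-r_{gx}(g\zeta_n(x))\|_1\le\|\zeta_n(gx)-g\zeta_n(x)\|_1 .
\]
Since $\mathcal S|_U$ is covered by the graphs of the countably many $g$, Lemma~\ref{lem:criterion} applies.
\end{proof}

Recall that a countable group $\Lambda$ is amenable if $\ell^\infty(\Lambda)$ has a left invariant mean, and that this holds if and only if there are $m_j\in\operatorname{Prob}(\Lambda)$ with $\|\lambda m_j-m_j\|_1\to0$ for all $\lambda\in\Lambda$.

\begin{remark}\label{rem:amenablegroup}
If $\Gamma$ is amenable, the constant maps $\zeta_n=m_n$ satisfy the hypothesis of Lemma~\ref{lem:transfer}, so every subequivalence relation is amenable.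
\end{remark}

\begin{lemma}\label{lem:group}
If $\Lambda\curvearrowright(X,\mu)$ is essentially free, preserves the probability measure $\mu$ and has an amenable orbit relation, then $\Lambda$ is amenable.
\end{lemma}

\begin{proof}
By freeness, $f\in\ell^\infty(\Lambda)$ defines $F_f\in L^\infty(\mathcal R(\Lambda\curvearrowright X))$ by $F_f(x,\lambda^{-1}x)=f(\lambda)$. Put $m(f)=\int P(F_f)\,d\mu$, a mean on $\ell^\infty(\Lambda)$. For $h\in\Lambda$, viewed in the full group, $\lambda^{-1}x=(h^{-1}\lambda)^{-1}h^{-1}x$ gives $F_f^h(x,\lambda^{-1}x)=f(h^{-1}\lambda)$. So $m(f(h^{-1}\,\cdot))=\int P(F_f)\circ h^{-1}\,d\mu=m(f)$.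
\end{proof}

\subsection*{Kakutani's theorem}
For equivalent probability measures $\alpha\sim\beta$, the squared Hellinger distance is $\int\big((d\alpha/d\beta)^{1/2}-1\big)^2d\beta=2-2\int(d\alpha/d\beta)^{1/2}d\beta$. Kakutani's theorem (1948) says that two product probability measures $\alpha=\prod_i\alpha_i$ and $\beta=\prod_i\beta_i$ are equivalent if and only if $\alpha_i\sim\beta_i$ for all $i$ and the squared Hellinger distances of the marginals are summable. In that case
\begin{equation}\label{eq:infprod}
(d\alpha/d\beta)^{1/2}=\lim_{L\uparrow I}\ \prod_{i\in L}(d\alpha_i/d\beta_i)^{1/2}\quad\text{in }L^2(\beta),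
\end{equation}
the limit being over finite sets $L$. Indeed, for $L\subset L'$ the partial products are unit vectors with inner product $\prod_{i\in L'\setminus L}\int(d\alpha_i/d\beta_i)^{1/2}d\beta_i$, so they form a Cauchy net, and the square of the limit integrates every cylinder set to its $\alpha$-measure.

For the shift on $(X,\mu)=\prod_{i\in I}(X_0,\mu_i)$ we have $g_*\mu=\prod_i\mu_{g^{-1}i}$. Nonsingularity therefore means that for all $g$ we have $\mu_{g^{-1}i}\sim\mu_i$ for all $i$ and
\begin{equation}\label{eq:Delta}
\Delta_g^2:=\sum_{i\in I}\Delta_{g,i}^2<\infty,\qquad \Delta_{g,i}^2=\int\Big(\Big(\frac{d\mu_{g^{-1}i}}{d\mu_i}\Big)^{1/2}-1\Big)^2d\mu_i .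
\end{equation}

\subsection*{Degree and noise on a product space}
Let $(Z,\nu)=\prod_{i\in I}(Z_i,\nu_i)$ be a countable product of standard probability spaces. Let $e_k$ be the projection of $L^2(Z)$ onto the functions that do not depend on $z_k$, given by integrating out $z_k$, and $p_k=1-e_k$. These projections commute. For finite $E\subset I$ let $L^2(Z)_E$ be the space of $\xi$ with $p_k\xi=\xi$ for $k\in E$ and $p_k\xi=0$ for $k\notin E$. Then
\begin{equation}\label{eq:decomp}
L^2(Z)=\bigoplus_{E\subset I\text{ finite}}L^2(Z)_E .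
\end{equation}
The summands are orthogonal, because a point $k$ in exactly one of $E,E'$ puts them in the ranges of $p_k$ and $e_k$. They span, because a function $\xi$ of the coordinates in a finite set $F$ equals $\prod_{k\in F}(e_k+p_k)\xi=\sum_{E\subset F}\prod_{k\in E}p_k\prod_{k\in F\setminus E}e_k\,\xi$, and such functions are dense. In Section~\ref{sec:model}, $L^2(X)_E=\mathbb C\chi_E$.

The \emph{degree} $N$ is the operator equal to $|E|$ on $L^2(Z)_E$; we only use bounded functions of it. For $s\in[0,1]$ the \emph{noise operator} is $T_s=s^N$, with $0^0=1$. It is a self-adjoint contraction, $\|T_sf\|\le s\|f\|$ if $\int f\,d\nu=0$ since $L^2(Z)_\emptyset=\mathbb C1$, and $T_s\to1$ strongly as $s\to1$ by dominated convergence in \eqref{eq:decomp}.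

A random pair $(z,z')\in Z\times Z$ is \emph{$s$-correlated} if the pairs $(z_i,z_i')$ are independent and, for each $i$, with probability $s$ we have $z_i=z'_i$ with law $\nu_i$, and with probability $1-s$ the pair has law $\nu_i\times\nu_i$. Both $z$ and $z'$ have law $\nu$, and for real $f,f'\in L^2(Z)$,
\begin{equation}\label{eq:corr}
\mathbb E[f(z)f'(z')]=\langle f,T_sf'\rangle .
\end{equation}
For $f=\prod_{i\in F}f_i(z_i)$ and $f'=\prod_{i\in F}f'_i(z_i)$ the left side is the product of the numbers $s\langle f_i,f_i'\rangle+(1-s)\int f_i\int f'_i=\langle f_i,(e_i+sp_i)f_i'\rangle$, and $\prod_{i\in F}(e_i+sp_i)=s^N$ on functions of the coordinates in $F$; both sides are bounded bilinear forms, so \eqref{eq:corr} follows by density.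

We use this on two spaces. On $(X,\mu)$ we write $T_s$. If $(x,y)$ has law $\mu\times\omega$, then $(x,\Phi(x,y))$ is $\rho$-correlated by \eqref{eq:Omega} and \eqref{eq:Phi}, so \eqref{eq:corr} gives
\begin{equation}\label{eq:Trho}
T_\rho f(x)=\int f(\Phi(x,y))\,d\omega(y)\quad\text{for a.e.\ }x.
\end{equation}
On $(\Omega,\omega)$ we write $H=L^2(\Omega,\omega)=\bigoplus_EH_E$ and reserve the symbols $e_k,p_k,N$ for this space.

\section{The invariants of $\mathcal S$ and the part seen by finitely many coordinates}\label{sec:split}

From now on $\Gamma$ acts on a nonempty countable set $I$, the shift on $(X,\mu)=\prod_{i\in I}(X_0,\mu_i)$ is nonsingular, and $\mathcal S\subset\mathcal R(\Gamma\curvearrowright X)$ is a fixed subequivalence relation. For $F\subset I$ write $x_F=(x_i)_{i\in F}$ and $\mu_F=\prod_{i\in F}\mu_i$.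

We first collect all invariants of $\mathcal S$ in one function. The $\mathcal S$-invariant Borel sets form a separable space for the pseudometric $\mu(A\,\triangle\,B)$. Choose a dense sequence $(B_n)_{n\ge1}$ and put
\[
q=\sum_{n\ge1}2\cdot3^{-n}1_{B_n}:X\to[0,1].
\]
Then $q$ is Borel and constant on $\mathcal S$-classes. The ternary digits of $q(x)$ recover the values $1_{B_n}(x)$, so each $B_n$ has the form $q^{-1}(C)$ with $C$ Borel. The sets that agree with some $q^{-1}(C)$ up to a null set are closed for the pseudometric, so they include all invariant Borel sets. If $c$ is an atom of $q_*\mu$, an invariant subset of $q^{-1}(c)$ agrees up to a null set with some $q^{-1}(C)\cap q^{-1}(c)$, which is empty or $q^{-1}(c)$; so $\mathcal S$ is ergodic on $q^{-1}(c)$. Let $X_d$ be the complement of these countably many sets. It is $\mathcal S$-invariant and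
\begin{equation}\label{eq:diffuse}
\mu\big(X_d\cap q^{-1}(c)\big)=0\qquad\text{for all }c\in[0,1].
\end{equation}
Theorems~\ref{thm:A} and~\ref{thm:B}(i) amount to the statement that $\mathcal S|_{X_d}$ is amenable.

Next we isolate the points at which the value of $q$ is pinned down, with positive probability, by finitely many coordinates. For finite $F\subset I$, $w\in X_0^F$ and Borel $C\subset[0,1]$ let
\[
K_F(w,C)=\mu_{I\setminus F}\big\{x'\in X_0^{I\setminus F}:(w,x')\in X_d\cap q^{-1}(C)\big\}.
\]
This is a finite measure in $C$, the law of $q$ on $X_d$ given $x_F=w$, and by Fubini's theorem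
\begin{equation}\label{eq:fubini}
\iint f(w,c)\,K_F(w,dc)\,d\mu_F(w)=\int_{X_d}f(x_F,q(x))\,d\mu(x)
\end{equation}
for bounded Borel $f$. The function $(w,c)\mapsto K_F(w,\{c\})$ is Borel, being the measure of the sections of the Borel set $\{(w,c,x'):(w,x')\in X_d,\ q(w,x')=c\}$. Put
\[
W_F=\{x\in X_d:K_F(x_F,\{q(x)\})>0\},\qquad W=\bigcup_FW_F,\qquad X_\infty=X_d\setminus[W]_{\mathcal S}.
\]
Thus $x\in W_F$ when keeping $x_F$ and redrawing all other coordinates preserves the value of $q$ with positive probability. By \eqref{eq:diffuse}, $W_\emptyset=\emptyset$. Both $[W]_{\mathcal S}$ and $X_\infty$ are $\mathcal S$-invariant Borel sets. Define $K_F^\infty$ as $K_F$ with $X_\infty$ in place of $X_d$; then $K_F^\infty\le K_F$, and \eqref{eq:fubini} holds for $K_F^\infty$ and $X_\infty$.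

The first part of the next lemma says that one value of $q$ cannot be seen through two disjoint, hence independent, windows of coordinates.

\begin{lemma}\label{lem:split}
Let $F\subset I$ be finite.
\begin{enumerate}
\item[(a)] If $g^{-1}F\cap F=\emptyset$, then $\{x\in W_F:gx\in W_F,\ (x,gx)\in\mathcal S\}$ is null.
\item[(b)] For $\mu_F$-a.e.\ $w$ the measure $K_F^\infty(w,\cdot)$ has no atoms.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\mathcal C$ be the set of pairs $(w,w')$ such that $K_F(w,\cdot)$ and $K_F(w',\cdot)$ have a common atom. It is Borel, being the set where $\int K_F(w,\{c\})\,K_F(w',dc)>0$. For $x$ as in (a), $q(x)=q(gx)$ is such an atom, so $(x_F,(gx)_F)\in\mathcal C$. Fix $w'$. For each of the countably many atoms $c$ of $K_F(w',\cdot)$ we have $\int K_F(w,\{c\})\,d\mu_F(w)=\mu(X_d\cap q^{-1}(c))=0$ by \eqref{eq:diffuse}. So $\{w:(w,w')\in\mathcal C\}$ is $\mu_F$-null for every $w'$. Since $(gx)_F$ is a function of $x_{g^{-1}F}$, it is independent of $x_F$, and therefore $(x_F,(gx)_F)\notin\mathcal C$ for a.e.\ $x$.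

(b) An atom of $K_F^\infty(w,\cdot)$ is an atom of $K_F(w,\cdot)$. By \eqref{eq:fubini} for $K_F^\infty$, the total mass of the atoms of $K_F^\infty(w,\cdot)$ has $\mu_F$-integral at most
\[
\iint1_{\{K_F(w,\{c\})>0\}}\,K_F^\infty(w,dc)\,d\mu_F(w)=\mu(X_\infty\cap W_F)=0.\qedhere
\]
\end{proof}

\section{On $X_\infty$, noise changes the value of $q$}\label{sec:noise}

We need invariant functions of modulus one on $X_\infty$ that are destroyed by a given amount of noise. They will be of the form $u=v(q)1_{X_\infty}$ with $v:[0,1]\to\{\pm1\}$, and $v$ will be found by averaging. Let $\mathcal D_j$ be the partition of $[0,1]$ into $2^j$ dyadic intervals and $\mathcal V_j$ the finite set of functions $v:[0,1]\to\{\pm1\}$ that are constant on the cells of $\mathcal D_j$. Signs on different cells are independent and centered under the uniform measure on $\mathcal V_j$, so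
\begin{equation}\label{eq:signs}
\frac1{|\mathcal V_j|}\sum_{v\in\mathcal V_j}v(c)v(c')=1_{Q_j}(c,c'),\qquad Q_j=\bigcup_{C\in\mathcal D_j}C\times C,
\end{equation}
and the sets $Q_j$ decrease to the diagonal of $[0,1]^2$. For a $\rho$-correlated pair $(x,x')$, the average of $\langle u,T_\rho u\rangle=\mathbb E[u(x)u(x')]$ over $v\in\mathcal V_j$ thus tends to the probability in the following lemma.

\begin{lemma}\label{lem:noise}
Let $\rho\in(0,1)$ and let $(x,x')$ be a $\rho$-correlated pair in $(X,\mu)$. Then
\[
\mathbb P\big(x\in X_\infty,\ x'\in X_\infty,\ q(x)=q(x')\big)=0 .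
\]
\end{lemma}

If $q$ encodes infinitely many uniform $\pm1$ coordinates, this holds because each coordinate survives independently with probability $\frac{1+\rho}2$. In general we construct $\pm1$-valued tests that are functions of $q$ and behave as if they lived on disjoint blocks of coordinates: each new test is nearly centered given the coordinates that determine the earlier ones. The lemma fails on $[W]_{\mathcal S}$: for $q$ an injective function of a coordinate $x_i$ with $\mu_i$ nonatomic, the probability is $\rho$.

\begin{proof}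
\emph{Nearly centered tests.} Let $F$ be finite and $\eta>0$. We claim that there is a Borel $v:[0,1]\to\{\pm1\}$ with $\|\mathbb E[v(q)1_{X_\infty}\mid x_F]\|_2\le\eta$. The conditional expectation equals $\int v(c)\,K_F^\infty(x_F,dc)$, so by \eqref{eq:signs} the average over $v\in\mathcal V_j$ of its squared $L^2$-norm is $\int(K_F^\infty(w,\cdot)\times K_F^\infty(w,\cdot))(Q_j)\,d\mu_F(w)$. As $j\to\infty$ this decreases to the same integral with the diagonal in place of $Q_j$, which is $0$ by Lemma~\ref{lem:split}(b). Some $v\in\mathcal V_j$ does at least as well as the average.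

\emph{A sequence of tests.} Fix $m\ge1$ and $\eta>0$, and put $F_0=\emptyset$. For $i=1,\dots,m$ choose $v_i$ by the claim so that $u_i=v_i(q)1_{X_\infty}$ and $\bar u_i=\mathbb E[u_i\mid x_{F_{i-1}}]$ satisfy $\|\bar u_i\|_2\le\eta$; then choose a finite $F_i\supset F_{i-1}$ so that $\tilde u_i=\mathbb E[u_i\mid x_{F_i}]$ satisfies $\|u_i-\tilde u_i\|_2\le\eta$, which is possible because functions of finitely many coordinates are dense. We have $|\tilde u_i|,|\bar u_i|\le1$. Put $t_i=\tilde u_i(x)\tilde u_i(x')\in[-1,1]$.

\emph{Each test is passed with probability about $\frac{1+\rho}2$ at most.} Let $G=F_i\setminus F_{i-1}$. Given $(x_{F_{i-1}},x'_{F_{i-1}})$, the pair $(x_G,x'_G)$ is $\rho$-correlated in $(X_0^G,\mu_G)$. The functions $a=\tilde u_i(x_{F_{i-1}},\cdot)$ and $b=\tilde u_i(x'_{F_{i-1}},\cdot)$ on $X_0^G$ have norm at most $1$ and means $\bar u_i(x)$ and $\bar u_i(x')$. By \eqref{eq:corr} on $X_0^G$, where $T_\rho$ fixes the constants and contracts their orthogonal complement by $\rho$,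
\[
\mathbb E[t_i\mid x_{F_{i-1}},x'_{F_{i-1}}]=\bar u_i(x)\bar u_i(x')+\big\langle a-\bar u_i(x),T_\rho(b-\bar u_i(x'))\big\rangle\le|\bar u_i(x)|+\rho .
\]
For $j<i$, $t_j$ is a function of $(x_{F_{i-1}},x'_{F_{i-1}})$. So $M_i=\mathbb E\prod_{j\le i}\frac{1+t_j}2$ satisfies $M_0=1$ and $M_i\le\frac{1+\rho}2M_{i-1}+\frac12\mathbb E|\bar u_i|\le\frac{1+\rho}2M_{i-1}+\frac\eta2$, whence $M_m\le(\frac{1+\rho}2)^m+\frac{m\eta}2$.

\emph{Conclusion.} On the event $B$ of the lemma, $u_i(x)u_i(x')=v_i(q(x))^2=1$ for all $i$, so $1_B\le\prod_{i\le m}\frac{1+u_i(x)u_i(x')}2$. Since $x$ and $x'$ both have law $\mu$,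
\[
\mathbb E|u_i(x)u_i(x')-t_i|\le\mathbb E|u_i(x)-\tilde u_i(x)|+\mathbb E|u_i(x')-\tilde u_i(x')|\le2\eta .
\]
For numbers in $[0,1]$ we have $|\prod_i\alpha_i-\prod_i\alpha_i'|\le\sum_i|\alpha_i-\alpha'_i|$. Hence $\mathbb P(B)\le M_m+m\eta\le(\frac{1+\rho}2)^m+\frac32m\eta$. Let $\eta\to0$ and then $m\to\infty$.
\end{proof}

\section{An almost equivariant map $H\to H\otimes\ell^2(I)$}\label{sec:V}

Fix $\rho\in(0,1)$ and let $H=L^2(\Omega,\omega)=\bigoplus_EH_E$. We write the recipe of Section~\ref{sec:model} as a linear map. Define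
\begin{equation}\label{eq:V}
V:H\to H\otimes\ell^2(I),\qquad V\xi=(1+|E|)^{-1/2}\sum_{k\in E}\xi\otimes\delta_k\quad(\xi\in H_E).
\end{equation}
Since $VH_E\subset H_E\otimes\ell^2(I)$, the images of different $H_E$ are orthogonal. For $\xi=\sum_E\xi_E$ the $k$-th component of $V\xi$ has squared norm $\sum_{E\ni k}\|\xi_E\|^2/(1+|E|)$, which is the formula for $\zeta(k)$ with $1+|E|$ in place of $|E|$, and
\begin{equation}\label{eq:Vnorm}
\|V\xi\|^2=\sum_E\frac{|E|}{1+|E|}\|\xi_E\|^2=\|\xi\|^2-\langle(1+N)^{-1}\xi,\xi\rangle .
\end{equation}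
So $V$ is a contraction, nearly isometric on vectors of high degree. The normalization $1+|E|$ is chosen because it makes $V$ formally equal to $T(1+T^*T)^{-1/2}$ for the column $T=(p_k)_{k\in I}$, and this expression is stable under perturbation of $T$.

\begin{lemma}\label{lem:bounded}
For bounded operators $T,T':\mathcal H\to\mathcal K$ between Hilbert spaces, $b(T)=T(1+T^*T)^{-1/2}$ is a contraction and $\|b(T')-b(T)\|\le\frac54\|T'-T\|$.
\end{lemma}

\begin{proof}
We have $b(T)^*b(T)=T^*T(1+T^*T)^{-1}\le1$. Let $R=T'-T$ and $m\ge1$. From $(m+T'T'^*)T'=T'(m+T'^*T')$ we get $T'(m+T'^*T')^{-1}=(m+T'T'^*)^{-1}T'$, and $T'(m+T^*T)-(m+T'T'^*)T=mR-T'R^*T$. Therefore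
\[
T'(m+T'^*T')^{-1}-T(m+T^*T)^{-1}=(m+T'T'^*)^{-1}\big[mR-T'R^*T\big](m+T^*T)^{-1}.
\]
The term with $mR$ has norm at most $m^{-1}\cdot m\|R\|\cdot m^{-1}$. For the other term, $\|T(m+T^*T)^{-1}\|^2\le\sup_{\lambda\ge0}\lambda(m+\lambda)^{-2}=\frac1{4m}$, and the same bound holds for $(m+T'T'^*)^{-1}T'=T'(m+T'^*T')^{-1}$; so its norm is at most $\frac1{4m}\|R\|$. The difference thus has norm at most $\frac5{4m}\|R\|$. The identity $\lambda^{-1/2}=\frac1\pi\int_0^\infty t^{-1/2}(t+\lambda)^{-1}dt$ for $\lambda>0$ gives $(1+A)^{-1/2}=\frac1\pi\int_0^\infty t^{-1/2}(1+t+A)^{-1}dt$ for bounded $A\ge0$. Applying this to $T^*T$ and $T'^*T'$, with $m=1+t$,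
\[
\|b(T')-b(T)\|\le\frac54\|R\|\cdot\frac1\pi\int_0^\infty t^{-1/2}(1+t)^{-1}dt=\frac54\|R\|.\qedhere
\]
\end{proof}

We now let $\Gamma$ act on $H$. Fix $g\in\Gamma$ and put $\beta_k=(d\omega_{g^{-1}k}/d\omega_k)^{1/2}$, a positive unit vector of $L^2(\omega_k)$. It equals $1$ at $*$ and $(d\mu_{g^{-1}k}/d\mu_k)^{1/2}$ on $X_0$, which has $\omega_k$-mass $1-\rho$. So
\begin{equation}\label{eq:beta}
\|\beta_k-1\|^2_{L^2(\omega_k)}=(1-\rho)\Delta_{g,k}^2 .
\end{equation}
By \eqref{eq:Delta} and Kakutani's theorem, $\Gamma\curvearrowright(\Omega,\omega)$ is nonsingular. The Koopman representation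
\[
(\kappa(g)\xi)(y)=\Big(\frac{dg_*\omega}{d\omega}\Big)^{1/2}(y)\,\xi(g^{-1}y)
\]
is a unitary representation of $\Gamma$ on $H$, by the chain rule for Radon--Nikodym derivatives. Let $\lambda_g\delta_k=\delta_{gk}$ on $\ell^2(I)$. The factor $1-\rho$ in \eqref{eq:beta} is what makes the nonsingular case work: when little noise is applied, the noise space is close to measure preserving.

\begin{proposition}\label{prop:V}
For every $g\in\Gamma$ and $\rho\in(0,1)$,
\begin{enumerate}
\item[(a)] $\|\kappa(g)1-1\|\le(1-\rho)^{1/2}\Delta_g$;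
\item[(b)] $V^g=(\kappa(g)\otimes\lambda_g)V\kappa(g)^{-1}$ satisfies $\|V^g-V\|\le\frac54(1-\rho)^{1/2}\Delta_g$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) By \eqref{eq:infprod}, $\langle\kappa(g)1,1\rangle=\prod_k\langle\beta_k,1\rangle$. As $1-\prod_k\alpha_k\le\sum_k(1-\alpha_k)$ for $\alpha_k\in[0,1]$, we get $\|\kappa(g)1-1\|^2=2-2\prod_k\langle\beta_k,1\rangle\le\sum_k\|\beta_k-1\|^2$. Use \eqref{eq:beta}.

(b) \emph{The projection at one site.} Let $p_k'=\kappa(g)p_{g^{-1}k}\kappa(g)^{-1}$ and $e'_k=1-p'_k$. Split off the site $k$: by Kakutani's theorem $\prod_{i\ne k}\omega_{g^{-1}i}\sim\prod_{i\ne k}\omega_i$, with some density $D'$, and $dg_*\omega/d\omega=\beta_k(y_k)^2D'$. Since $(g^{-1}y)_i=y_{gi}$, the map $\xi\mapsto D'^{1/2}\,\xi(g^{-1}\,\cdot)$ is a unitary from the functions not depending on $y_{g^{-1}k}$ onto the functions not depending on $y_k$. Hence $\kappa(g)$ maps the range of $e_{g^{-1}k}$ onto $\mathbb C\beta_k\otimes L^2(\prod_{i\ne k}\omega_i)$. So $e'_k$ is the rank one projection onto $\mathbb C\beta_k$ at site $k$ tensored with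 the identity, while $e_k$ is the same with $1$ in place of $\beta_k$. Two rank one projections onto unit vectors with inner product $\gamma\in[0,1]$ are at distance $(1-\gamma^2)^{1/2}\le(2-2\gamma)^{1/2}$, and the last quantity is the distance between the vectors. By \eqref{eq:beta},
\begin{equation}\label{eq:proj}
\|p_k'-p_k\|=\|e'_k-e_k\|\le(1-\rho)^{1/2}\Delta_{g,k}.
\end{equation}

\emph{The formula for $V^g$.} Let $H'_E=\kappa(g)H_{g^{-1}E}$. Then $H=\bigoplus_EH'_E$, and on $H'_E$ we have $p'_k=1$ for $k\in E$ and $p_k'=0$ otherwise. For $\xi\in H'_E$,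
\[
V^g\xi=(\kappa(g)\otimes\lambda_g)\,(1+|E|)^{-1/2}\!\!\sum_{j\in g^{-1}E}\kappa(g)^{-1}\xi\otimes\delta_j=(1+|E|)^{-1/2}\sum_{k\in E}\xi\otimes\delta_k .
\]
Thus $V^g$ is built from $(p'_k)$ as $V$ is built from $(p_k)$.

\emph{Comparison.} For finite $L\subset I$ let $T_L\xi=\sum_{k\in L}p_k\xi\otimes\delta_k$ and $T'_L\xi=\sum_{k\in L}p'_k\xi\otimes\delta_k$. By \eqref{eq:proj}, $\|(T'_L-T_L)\xi\|^2=\sum_{k\in L}\|(p_k'-p_k)\xi\|^2\le(1-\rho)\Delta_g^2\|\xi\|^2$, so Lemma~\ref{lem:bounded} gives $\|b(T'_L)-b(T_L)\|\le\frac54(1-\rho)^{1/2}\Delta_g$ for all $L$. If $L\supset E$, then $T_L^*T_L=\sum_{k\in L}p_k$ equals $|E|$ on $H_E$, so $b(T_L)=V$ on $H_E$; in the same way $T_L'^*T'_L=|E|$ and $b(T'_L)=V^g$ on $H'_E$. As all these operators are contractions and both families of subspaces span $H$ densely, $b(T_L)\to V$ and $b(T'_L)\to V^g$ strongly as $L\uparrow I$. The norm bound passes to the strong limit.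
\end{proof}

If $\mu$ is invariant, then $\Delta_g=0$ and $V$ is exactly equivariant. Proposition~\ref{prop:V} is the only place where the summability in \eqref{eq:Delta} is used; elsewhere nonsingularity serves only to transport null sets.

\section{Asymptotically equivariant fields on $X_\infty$}\label{sec:fields}

For $g\in\Gamma$ let $X_g=\{x\in X_\infty:(x,gx)\in\mathcal S\}$. Note that $gX_g\subset X_\infty$.

\begin{proposition}\label{prop:fields}
There are measurable maps $\zeta_n:X_\infty\to\operatorname{Prob}(I)$ with $\|\zeta_n(gx)-g\zeta_n(x)\|_1\to0$ for every $g\in\Gamma$ and a.e.\ $x\in X_g$.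
\end{proposition}

The measure $\zeta_n(x)$ will come from $V\psi(x)$ with $\psi(x)=u(\Phi(x,\cdot))$. By \eqref{eq:Vnorm} the mass lost in applying $V$ is $\langle(1+N)^{-1}\psi(x),\psi(x)\rangle$, and we first express it through the noise operators on $X$.

\begin{lemma}\label{lem:loss}
Let $\rho\in(0,1)$, let $u:X\to\mathbb R$ be bounded and Borel, and $\psi(x)=u(\Phi(x,\cdot))\in H$. Put $\sigma(s)=\rho^2+s(1-\rho^2)$. Then
\[
\int_X\big\langle(1+N)^{-1}\psi(x),\psi(x)\big\rangle\,d\mu(x)=\int_0^1\langle T_{\sigma(s)}u,u\rangle\,ds .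
\]
\end{lemma}

\begin{proof}
Since $(1+|E|)^{-1}=\int_0^1s^{|E|}ds$, it suffices to show $\int_X\langle s^N\psi(x),\psi(x)\rangle\,d\mu=\langle T_{\sigma(s)}u,u\rangle$. By \eqref{eq:corr} on $(\Omega,\omega)$, the left side is $\mathbb E[u(\Phi(x,y))u(\Phi(x,y'))]$ with $(y,y')$ an $s$-correlated pair in $(\Omega,\omega)$ independent of $x$. The coordinate pairs $(\Phi(x,y)_i,\Phi(x,y')_i)$ are independent. With probability $s$, $y_i=y'_i$ and the two entries coincide, with law $\mu_i$. With probability $1-s$, $y_i$ and $y_i'$ are independent; then with probability $\rho^2$ both are $*$ and both entries are $x_i$, and otherwise at least one entry is freshly drawn and the pair has law $\mu_i\times\mu_i$. So $(\Phi(x,y),\Phi(x,y'))$ is correlated with parameter $s+(1-s)\rho^2=\sigma(s)$, and \eqref{eq:corr} on $(X,\mu)$ applies.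
\end{proof}

For $u=\chi_A$ as in Section~\ref{sec:model}, $\langle T_{\sigma(s)}u,u\rangle=(\rho^2+s(1-\rho^2))^{|A|}$ is the generating function of the size of the random set $E$ found there.

\begin{proof}[Proof of Proposition~\ref{prop:fields}]
Let $\rho_n=1-\frac1n$ for $n\ge2$, and write $\omega^{(n)},H_n,N_n,V_n,\kappa_n,\sigma_n$ for the corresponding objects. The order of choices matters: $\rho_n\to1$ makes all equivariance errors small regardless of $u$, and $u_n$ is chosen afterwards so that little mass is lost.

\emph{Step 1: choice of $u_n$.} Fix $n$. By \eqref{eq:corr} and \eqref{eq:signs}, the average over $v\in\mathcal V_j$ of $\int_0^1\langle T_{\sigma_n(s)}u,u\rangle\,ds$ with $u=v(q)1_{X_\infty}$ equals $\int_0^1\pi_j(s)\,ds$, where $\pi_j(s)$ is the probability that a $\sigma_n(s)$-correlated pair $(x,x')$ has $x,x'\in X_\infty$ and $(q(x),q(x'))\in Q_j$. For $s\in[0,1)$ we have $\sigma_n(s)\in(0,1)$, so $\pi_j(s)\to0$ as $j\to\infty$ by Lemma~\ref{lem:noise}. By dominated convergence there is $v_n$ such that $u_n=v_n(q)1_{X_\infty}$ satisfies $\int_0^1\langle T_{\sigma_n(s)}u_n,u_n\rangle\,ds\le\frac1n$.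

Let $\psi_n(x)=u_n(\Phi(x,\cdot))\in H_n$ and $\xi_n(x)=V_n\psi_n(x)$. Both have norm at most $1$. Since $(x,y)\mapsto u_n(\Phi(x,y))$ is Borel, $x\mapsto\psi_n(x)$ is a measurable map into the separable space $H_n$, and so is $x\mapsto\xi_n(x)$ into $H_n\otimes\ell^2(I)$.

\emph{Step 2: $\|\xi_n\|^2\to1$ in $L^1(X_\infty)$.} Since $u_n^2=1_{X_\infty}$, \eqref{eq:Trho} gives $\|\psi_n(x)\|^2=T_{\rho_n}1_{X_\infty}(x)$ a.e. By \eqref{eq:Vnorm}, Lemma~\ref{lem:loss} and Step~1,
\[
\int_{X_\infty}\|\xi_n(x)\|^2d\mu\ge\langle T_{\rho_n}1_{X_\infty},1_{X_\infty}\rangle-\frac1n\ \longrightarrow\ \mu(X_\infty),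
\]
because $T_{\rho_n}\to1$ strongly. As $\|\xi_n\|\le1$, the claim follows.

\emph{Step 3: $\int_{X_g}\|\psi_n(gx)-\kappa_n(g)\psi_n(x)\|^2d\mu\to0$.} Let $\Theta=\kappa_n(g^{-1})1$. By equivariance of $\Phi$,
\[
\big(\kappa_n(g^{-1})\psi_n(gx)\big)(y)=\Theta(y)\,u_n(\Phi(gx,gy))=\Theta(y)\,u_n(g\Phi(x,y)).
\]
Since $X_\infty$ and $q$ are $\mathcal S$-invariant, $u_n(gx')=u_n(x')$ for all $x'\in X_g$. Writing $\Theta\,u_n(g\Phi)-u_n(\Phi)=(\Theta-1)u_n(g\Phi)+\big(u_n(g\Phi)-u_n(\Phi)\big)$ and using that $\kappa_n(g)$ is unitary,
\[
\|\psi_n(gx)-\kappa_n(g)\psi_n(x)\|\le\|\Theta-1\|+2\,\omega^{(n)}\{y:\Phi(x,y)\notin X_g\}^{1/2}.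
\]
Here $\|\Theta-1\|=\|1-\kappa_n(g)1\|\le n^{-1/2}\Delta_g$ by Proposition~\ref{prop:V}(a), and by \eqref{eq:Trho}
\[
\int_{X_g}\omega^{(n)}\{y:\Phi(x,y)\notin X_g\}\,d\mu(x)=\mu(X_g)-\langle1_{X_g},T_{\rho_n}1_{X_g}\rangle\to0 .
\]

\emph{Step 4: equivariance of $\xi_n$.} Since $(\kappa_n(g)\otimes\lambda_g)V_n=V_n^g\kappa_n(g)$,
\[
\xi_n(gx)-(\kappa_n(g)\otimes\lambda_g)\xi_n(x)=(V_n-V_n^g)\psi_n(gx)+V_n^g\big(\psi_n(gx)-\kappa_n(g)\psi_n(x)\big).
\]
The first term has norm at most $\frac54n^{-1/2}\Delta_g$ by Proposition~\ref{prop:V}(b), and the second tends to $0$ in $L^2(X_g)$ by Step~3. So the norm of the left side tends to $0$ in measure on $X_g$.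

\emph{Step 5: from vectors to measures.} For $\xi=\sum_k\xi^k\otimes\delta_k\in H_n\otimes\ell^2(I)$ let $[\xi]\in\ell^1(I)$ be given by $[\xi](k)=\|\xi^k\|^2$. Then $\|[\xi]\|_1=\|\xi\|^2$; also $[(\kappa_n(g)\otimes\lambda_g)\xi]=g[\xi]$, since the $k$-th component of $(\kappa_n(g)\otimes\lambda_g)\xi$ is $\kappa_n(g)\xi^{g^{-1}k}$; and by the Cauchy--Schwarz inequality
\[
\|[\xi]-[\tilde\xi]\|_1\le\sum_k\|\xi^k-\tilde\xi^k\|\,(\|\xi^k\|+\|\tilde\xi^k\|)\le\|\xi-\tilde\xi\|\,(\|\xi\|+\|\tilde\xi\|).
\]
By Step~4, $\|[\xi_n(gx)]-g[\xi_n(x)]\|_1\to0$ in measure on $X_g$. Let $\zeta_n(x)=[\xi_n(x)]/\|\xi_n(x)\|^2$, or a fixed element of $\operatorname{Prob}(I)$ if $\xi_n(x)=0$. In both cases $\|\zeta_n(x)-[\xi_n(x)]\|_1=1-\|\xi_n(x)\|^2$, so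
\[
\|\zeta_n(gx)-g\zeta_n(x)\|_1\le\big(1-\|\xi_n(gx)\|^2\big)+\|[\xi_n(gx)]-g[\xi_n(x)]\|_1+\big(1-\|\xi_n(x)\|^2\big).
\]
The last term tends to $0$ in measure on $X_g$ by Step~2, and so does the first, because $gX_g\subset X_\infty$ and $g$ is nonsingular. As $\Gamma$ is countable, a diagonal subsequence converges a.e.\ on $X_g$ for all $g$ at once.
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:A}

Let $I=\Gamma$ with left translation. By Section~\ref{sec:split} we have to show that $\mathcal S$ is amenable on $X_d=X_\infty\sqcup[W]_{\mathcal S}$, and it suffices to treat the two invariant pieces separately. On $X_\infty$, Proposition~\ref{prop:fields} provides maps into $\operatorname{Prob}(\Gamma)$ as required by Lemma~\ref{lem:transfer}, so $\mathcal S|_{X_\infty}$ is amenable.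

On $[W]_{\mathcal S}$, discard a $\Gamma$-invariant null set so that the sets in Lemma~\ref{lem:split}(a) are empty for all finite $F$ and all $g$ with $g^{-1}F\cap F=\emptyset$. Let $x\in W_F$ and $z\in[x]_{\mathcal S}\cap W_F$, say $z=gx$. Then $g^{-1}F\cap F\ne\emptyset$, which means $g\in FF^{-1}$. So $[x]_{\mathcal S}\cap W_F$ is finite; this is where it matters that $\Gamma$ acts on $I$ with trivial stabilizers. Enumerate the finite subsets of $\Gamma$. For $x\in[W]_{\mathcal S}$ let $F$ be the first set with $x\in[W_F]_{\mathcal S}$, and let $\eta(x)$ be the uniform measure on the finite nonempty set $[x]_{\mathcal S}\cap W_F$. Both $F$ and $\eta(x)$ depend measurably on $x$ and only on the class of $x$. Lemma~\ref{lem:criterion} with $\eta_n=\eta$ shows that $\mathcal S|_{[W]_{\mathcal S}}$ is amenable.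

Thus $\mathcal S|_{X_d}$ is amenable and $\mathcal S$ is ergodic on each of the countably many remaining sets $q^{-1}(c)$. When $(X,\mu)$ is nonatomic and the action is essentially free, this is the partition required in Definition~\ref{def:solid}. \qed

\section{Proof of Theorem~\ref{thm:B}}\label{sec:B}

For empty $I$ the space $X$ is a point and there is nothing to prove, so let $I\neq\emptyset$. Two steps of Section~\ref{sec:A} need to be replaced: $[x]_{\mathcal S}\cap W_F$ may now be infinite, and our measures live on $I$ rather than on $\Gamma$.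

\subsection*{A canonical finite set of coordinates on $[W]_{\mathcal S}$}
The point $gx\in W_F$ sees the value $q(x)$ through the coordinates $x_{g^{-1}F}$. By Lemma~\ref{lem:split}(a) any two such windows meet. Their intersection may be empty, as for $\{1,2\},\{2,3\},\{1,3\}$, and their union may be infinite, as for the sets $\{0,i\}$ with $i\ge1$. The following construction gives $\{1,2,3\}$ in the first example and $\{0\}$ in the second. Call a finite set $A\subset I$ a \emph{transversal} of a family $\mathcal F$ of subsets of $I$ if it meets every member of $\mathcal F$.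

\begin{lemma}\label{lem:transversal}
Let $\mathcal F$ be a nonempty family of pairwise intersecting subsets of $I$ of cardinality $m\geq1$. Then $\mathcal F$ has a transversal, and the union $c(\mathcal F)$ of all transversals of minimal cardinality is finite and nonempty. For every permutation $h$ of $I$, $c(h\mathcal F)=h\,c(\mathcal F)$.
\end{lemma}

\begin{proof}
Every member is a transversal, so the minimal cardinality $t$ satisfies $1\le t\le m$. For every finite sequence $i_1,\dots,i_s$ ($s\ge0$) that does not form a transversal, fix a member $F(i_1,\dots,i_s)\in\mathcal F$ disjoint from it. Let $A$ be a transversal with $|A|=t$. As long as $\{i_1,\dots,i_s\}\subset A$ is not a transversal, choose $i_{s+1}\in A\cap F(i_1,\dots,i_s)$, a new point of $A$. The process stops at a transversal contained in $A$, which by minimality is $A$, after $t$ steps. Given $i_1,\dots,i_s$, the point $i_{s+1}$ lies in a set of $m$ elements that does not depend on $A$. So there are at most $m^t$ such $A$. The last statement holds because $h$ maps the transversals of $\mathcal F$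 bijectively onto those of $h\mathcal F$.
\end{proof}

Discard a $\Gamma$-invariant null set so that the sets in Lemma~\ref{lem:split}(a) are empty. For $x\in[W]_{\mathcal S}$ let $F$ be the first set, in a fixed enumeration of the finite subsets of $I$, with $x\in[W_F]_{\mathcal S}$. It depends only on the class of $x$ and is nonempty since $W_\emptyset=\emptyset$. Put
\[
\mathcal F(x)=\{g^{-1}F:g\in\Gamma,\ gx\in W_F\cap[x]_{\mathcal S}\}\neq\emptyset .
\]
If $(x,hx)\in\mathcal S$, then $g^{-1}F=h(gh)^{-1}F$ shows $\mathcal F(hx)=h\mathcal F(x)$. If $gx$ and $g'x$ lie in $W_F\cap[x]_{\mathcal S}$, then $\gamma=g'g^{-1}$ maps $gx\in W_F$ to the $\mathcal S$-equivalent point $g'x\in W_F$, so $\gamma^{-1}F\cap F\ne\emptyset$; applying $g^{-1}$ gives $g'^{-1}F\cap g^{-1}F\ne\emptyset$. So Lemma~\ref{lem:transversal} applies, and $c(x)=c(\mathcal F(x))$ satisfies $c(hx)=h\,c(x)$ whenever $(x,hx)\in\mathcal S$. The map $c$ is measurable: for finite $A,A'\subset I$ the set $\{x:A'\in\mathcal F(x)\}$ is Borel, hence so is the set of $x$ for which $A$ is a transversal of $\mathcal F(x)$,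 a countable intersection over the $A'$ disjoint from $A$.

Extend the maps $\zeta_n$ of Proposition~\ref{prop:fields} to $X_d$ by letting $\zeta_n(x)$ be the uniform measure on $c(x)$ for $x\in[W]_{\mathcal S}$. Then $\zeta_n:X_d\to\operatorname{Prob}(I)$ is measurable and $\|\zeta_n(gx)-g\zeta_n(x)\|_1\to0$ for every $g$ and a.e.\ $x\in X_d$ with $(x,gx)\in\mathcal S$. No assumption on stabilizers has been used so far.

\subsection*{Lifting from $I$ to $\Gamma$}
A point of $I$ corresponds to a coset of a stabilizer, and amenability of the stabilizer lets us spread mass over that coset almost equivariantly. In each orbit $o$ of $\Gamma\curvearrowright I$ choose a point $i_o$ with stabilizer $\Lambda_o$ and $m^o_j\in\operatorname{Prob}(\Lambda_o)$ with $\|\lambda m_j^o-m_j^o\|_1\to0$ as $j\to\infty$ for all $\lambda\in\Lambda_o$. Let $o(i)$ be the orbit of $i$ and choose $\tau(i)\in\Gamma$ with $\tau(i)i_{o(i)}=i$. Let $\theta_j:\ell^1(I)\to\ell^1(\Gamma)$ be the linear contraction with $\theta_j(\delta_i)=\tau(i)m_j^{o(i)}$; it maps $\operatorname{Prob}(I)$ into $\operatorname{Prob}(\Gamma)$.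 The element $\lambda=\tau(gi)^{-1}g\tau(i)$ fixes $i_{o(i)}$, and
\[
\|g\theta_j(\delta_i)-\theta_j(\delta_{gi})\|_1=\|\tau(gi)\lambda m_j^{o(i)}-\tau(gi)m_j^{o(i)}\|_1=\|\lambda m_j^{o(i)}-m_j^{o(i)}\|_1\to0 .
\]
For $\zeta\in\operatorname{Prob}(I)$ we have $\|g\theta_j(\zeta)-\theta_j(g\zeta)\|_1\le\sum_i\zeta(i)\|g\theta_j(\delta_i)-\theta_j(\delta_{gi})\|_1$, with norms bounded by $2$. By dominated convergence, for fixed $n$ and $g$,
\[
\int_{X_d}\|g\theta_j(\zeta_n(x))-\theta_j(g\zeta_n(x))\|_1\,d\mu\to0\qquad(j\to\infty).
\]
Choose $j(n)$ so that this integral is at most $2^{-n}$ for the first $n$ elements $g$ in an enumeration of $\Gamma$. For each $g$ the integrals are then summable in $n$, so the integrands tend to $0$ a.e. The maps $\zeta'_n=\theta_{j(n)}\circ\zeta_n:X_d\to\operatorname{Prob}(\Gamma)$ satisfy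
\[
\|\zeta_n'(gx)-g\zeta_n'(x)\|_1\le\|\zeta_n(gx)-g\zeta_n(x)\|_1+\|\theta_{j(n)}(g\zeta_n(x))-g\theta_{j(n)}(\zeta_n(x))\|_1\to0
\]
for every $g$ and a.e.\ $x\in X_d$ with $(x,gx)\in\mathcal S$. By Lemma~\ref{lem:transfer}, $\mathcal S|_{X_d}$ is amenable. This proves (i).

\subsection*{The converse}
Let $\mu_i=\mu_0$ be nonatomic and the action essentially free and solid. Let $\Lambda$ be the stabilizer of $i_0\in I$ and $\mathcal S=\mathcal R(\Lambda\curvearrowright X)$. The function $f(x)=x_{i_0}$ is $\mathcal S$-invariant, since $(\lambda x)_{i_0}=x_{\lambda^{-1}i_0}=x_{i_0}$. If $U$ is $\mathcal S$-invariant with $\mu(U)>0$, then $f_*(\mu|_U)\le\mu_0$ is nonzero and nonatomic, so there is a Borel set $C\subset X_0$ with $0<\mu(U\cap f^{-1}(C))<\mu(U)$, and $\mathcal S$ is not ergodic on $U$. In the partition of Definition~\ref{def:solid} all $U_n$ with $n\ge1$ are therefore null, and $\mathcal S$ is amenable. The action of $\Lambda$ is essentially free and preserves $\mu$, so $\Lambda$ is amenable by Lemma~\ref{lem:group}. This proves (ii). \qed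

\begin{thebibliography}{9}

\bibitem{VV}
Stefaan Vaes and Bram Verjans, \emph{Classification results for nonsingular Bernoulli crossed products}, arXiv:2202.07323 (2022).

\end{thebibliography}
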